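# Measures whose Fourier transform stays in prescribed lines: sharp dimension bounds

## 1. Two theorems on $\dim_H\mu$ for $\mu\in\mathfrak{BV}_\Omega$

Fix $d\ge 2$, write $S=S^{d-1}$, and let "smooth" mean $C^\infty$. A function $\Omega$ assigns to each direction $\xi\in S$ a complex line $\Omega(\xi)\subset\mathbb C^d$ through $0$. The class $\mathfrak{BV}_\Omega$ consists of the finite $\mathbb C^d$-valued Borel measures $\mu$ on $\mathbb R^d$ with $\hat\mu(\xi)\in\Omega(\xi/|\xi|)$ for all $\xi\neq0$. The number $a(\Omega)\in\{0,\dots,d-1\}$ is an antisymmetry index, and $\dim_H\mu$ is the lower Hausdorff dimension. All of these are defined precisely in Section 2.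

**Theorem 1.** Let $d\ge3$ and $\delta>0$. There are a smooth non-constant $\Omega$ with $a(\Omega)=1$ and $0\ne\mu\in\mathfrak{BV}_\Omega$ with $\dim_H\mu\le\frac d2+\delta$.

**Theorem 2.**

1. If $\Omega$ is continuous and non-constant and $\mu\in\mathfrak{BV}_\Omega$, then $|\mu|(E)=0$ whenever $\mathcal H^1(E)=0$; so $\dim_H\mu\ge1$ if $\mu\ne0$.
2. If $\Omega$ is smooth and $a(\Omega)=0$, then every $\mu\in\mathfrak{BV}_\Omega$ is absolutely continuous; so $\dim_H\mu=d$ if $\mu\neq0$.
3. If $d\ge3$, $1\le k\le d-1$ and $\delta>0$, there are a smooth $\Omega$ with $a(\Omega)=k$ and $0\ne\mu\in\mathfrak{BV}_\Omega$ with $\dim_H\mu\le1+\delta$.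

**Corollary 3.** Over smooth $\Omega$,
$$\inf\{\dim_H\mu:\ a(\Omega)=k,\ 0\ne\mu\in\mathfrak{BV}_\Omega\}=\begin{cases}d,&k=0,\\ 1,&1\le k\le d-1.\end{cases}$$

These statements answer a conjecture from the paper of Rami Ayoush, Dmitriy Stolyarov and Michal Wojciechowski, "Martingale approach to Sobolev embedding theorems", arXiv:1811.08137 (2018). It says that if $0\ne\mu\in\mathfrak{BV}_\Omega$ for a smooth non-constant $\Omega$, then
$$\dim_H(\mu)\ge d-a(\Omega).\tag{1}$$
The conjecture is false for every $d\ge3$ and true for $d=2$. More precisely, (1) holds for all smooth $\Omega$ with $a(\Omega)\in\{0,d-1\}$ and fails for each value $1\le a(\Omega)\le d-2$.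

## 2. Lower Hausdorff dimension, the class $\mathfrak{BV}_\Omega$, and antisymmetry

For a finite $\mathbb C^d$-valued Borel measure, $\hat\mu(\xi)=\int e^{-2\pi i\langle x,\xi\rangle}\,d\mu(x)\in\mathbb C^d$. This is a continuous function of $\xi$. We write $e(t)=e^{2\pi it}$, $\|t\|=\operatorname{dist}(t,\mathbb Z)$, and $|\mu|$ for the total variation measure.

**Definition (lower Hausdorff dimension).** For $\mu\ne0$, $\dim_H(\mu)=\inf\{\dim_HE:\ E\subset\mathbb R^d\text{ Borel},\ |\mu|(E)>0\}$.

The infimum sees the most concentrated part of $\mu$: Lebesgue measure on a cube has dimension $d$, and adding a point mass brings the dimension down to $0$. To bound $\dim_H\mu$ from above, it is enough to find one small set that $|\mu|$ charges.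

**Definition (the class $\mathfrak{BV}_\Omega$).** Let $G(d,1)$ be the Grassmannian of one-dimensional linear subspaces of $\mathbb C^d$ and $\Omega:S\to G(d,1)$. Then $\mathfrak{BV}_\Omega$ is the set of finite $\mathbb C^d$-valued Borel measures $\mu$ with $\hat\mu(\xi)\in\Omega(\xi/|\xi|)$ for all $\xi\neq0$.

The model is $\Omega(\xi)=\mathbb C\xi$. If $B$ is a ball, then $\mu=\nabla 1_B$ is a finite measure and $\hat\mu(\xi)=2\pi i\,\xi\,\widehat{1_B}(\xi)\in\mathbb C\xi$. Here $|\mu|$ is surface measure on $\partial B$, so $\dim_H\mu=d-1$. Constant $\Omega$ must be excluded: if $\Omega\equiv\mathbb Cv$ with $v\neq0$, then $v\,\delta_0\in\mathfrak{BV}_\Omega$ has dimension $0$.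

**Definition (antisymmetry).** A non-constant $\Omega:S\to G(d,1)$ is $k$-antisymmetric ($0\le k\le d-1$) if
$$\bigcap_{\xi\in S\cap L}\Omega(\xi)=\{0\}\quad\text{for each }(k+1)\text{-dimensional subspace }L\subset\mathbb R^d,$$
and $a(\Omega)=\min\{k:\Omega\text{ is }k\text{-antisymmetric}\}$.

Two distinct lines meet only in $0$, so the intersection is $\{0\}$ unless $\Omega$ is constant on $S\cap L$. Hence a non-constant $\Omega$ is always $(d-1)$-antisymmetric (take $L=\mathbb R^d$), and $a(\Omega)$ is well defined. Also, $k$-antisymmetry implies $(k+1)$-antisymmetry, since enlarging $L$ shrinks the intersection. Here are three examples.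

- $\Omega(\xi)=\mathbb C\xi$. Then $\Omega(\xi)=\Omega(-\xi)$, so $\Omega$ is not $0$-antisymmetric. On a $2$-plane the lines $\mathbb C\xi$ are not all equal. So $a(\Omega)=1$.
- $\Omega(\xi)=\mathbb C(e_1+c(\xi))$ with $c(\xi)=(0,\xi_1+i\xi_d,\xi_2,\dots,\xi_{d-1})$. Since $c$ is odd and $c(\xi)\ne0$ for real $\xi\ne0$, the vectors $e_1\pm c(\xi)$ are not proportional (compare first coordinates). So $\Omega(\xi)\cap\Omega(-\xi)=\{0\}$ and $a(\Omega)=0$.
- $d=3$, $\Omega(\xi)=\mathbb C(1,\xi_3,0)$. It is constant on the great circle $\xi_3=0$, so it is not $1$-antisymmetric, and $a(\Omega)=2$.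

**Deduction of Corollary 3 and of the fate of (1) from Theorem 2.** For $k=0$, part 2 says that every dimension in question is $d$. The class is nonempty: take the second example above and $\hat\mu(\xi)=\eta(\xi)\big(e_1+c(\xi/|\xi|)\big)$ with $0\ne\eta\in C_c^\infty(\mathbb R^d\setminus0)$; then $\mu$ has a Schwartz density. For $k\ge1$, part 1 gives the lower bound $1$. For $d\ge3$, part 3 shows that it is the infimum. For $d=2$ and $k=1$ it is attained by $\Omega(\xi)=\mathbb C\xi$, $\mu=\nabla1_B$ with $B$ a disc. As for (1): if $a(\Omega)=0$ it is part 2; if $a(\Omega)=d-1$ the right side is $1$ and it is part 1. When $d=2$ there are no other values. If $1\le k\le d-2$, take $\delta<1$ in part 3: there is an example with $a(\Omega)=k$ and $\dim_H\mu\le1+\delta<2\le d-k$, so (1) fails.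

Theorem 1 alone already refutes (1) for every $d\ge3$, since $\frac d2<d-1=d-a(\Omega)$. We prove it first because its construction is fully explicit.

## 3. Flat sets: why $d-a(\Omega)$ looks right

Let us test (1) on the simplest small sets, affine subspaces. There it is correct, and the proof shows where the definition of antisymmetry comes from.

**Observation 4.** Let $\Omega$ be continuous and $k$-antisymmetric, $\mu\in\mathfrak{BV}_\Omega$, and let $W$ be an affine subspace with $\dim W\le d-k-1$. Then $|\mu|(W)=0$.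

*Proof.* Translating $\mu$ multiplies $\hat\mu(\xi)$ by a scalar, so it keeps $\mu$ in $\mathfrak{BV}_\Omega$; we may assume that $W$ is a linear subspace. Put $V=W^\perp$, so $\dim V\ge k+1$. Fix $\eta\in\mathbb R^d$ and $\theta\in S\cap V$. Since $\frac1T\int_0^Te(-ts)\,dt\to1_{\{s=0\}}$ boundedly,
$$\frac1T\int_0^T\hat\mu(t\theta-\eta)\,dt\ \longrightarrow\ \int_{\theta^\perp}e(\langle x,\eta\rangle)\,d\mu(x)\qquad(T\to\infty).$$
The direction of $t\theta-\eta$ tends to $\theta$ as $t\to\infty$. Let $P_\zeta$ be the orthogonal projection onto $\Omega(\zeta)^\perp$, which is continuous in $\zeta$. With $\zeta_t$ the direction of $t\theta-\eta$ we have $P_\theta\hat\mu(t\theta-\eta)=(P_\theta-P_{\zeta_t})\hat\mu(t\theta-\eta)\to0$. So the limit of the averages lies in $\Omega(\theta)$.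

If $x\notin W$, the projection of $x$ to $V$ is nonzero, so $\{\theta\in S\cap V:\langle x,\theta\rangle=0\}$ is a null subset of $S\cap V$ (it is empty if $\dim V=1$). By Fubini, $|\mu|(\theta^\perp\setminus W)=0$ for a.e. $\theta\in S\cap V$. Hence $w:=\int_We(\langle x,\eta\rangle)\,d\mu(x)$ lies in $\Omega(\theta)$ for a.e. $\theta\in S\cap V$, and then for all such $\theta$ by continuity. As $V$ contains a $(k+1)$-dimensional subspace, $w=0$. Since $\eta$ was arbitrary, the Fourier transform of $\mu|_W$ vanishes, so $\mu|_W=0$. $\square$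

The case $\dim W=0$ says that no $\mu\in\mathfrak{BV}_\Omega$ with $\Omega$ continuous and non-constant has atoms.

The natural plan is to extend this to every set $E$ of dimension less than $d-k$. It stops at a definite place. The proof used that one set $W$ lies in a fiber of $x\mapsto\langle x,\theta\rangle$ for a whole $(k+1)$-dimensional family of directions $\theta$. A fractal set of small dimension need not lie in a fiber of any linear map. For such a set, what survives is a one-direction-at-a-time argument: if the image of $E$ on the line $\mathbb R\theta$ is Lebesgue null, something can still be said. This needs $\mathcal H^1(E)=0$ and gives Theorem 2(1), as Section 8 shows. For $k\ge1$ and $d\ge3$, Theorem 2(3) says that no better bound in terms of $a(\Omega)$ alone is true.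

## 4. Lines $\Omega$ that equal $\mathbb Ce_1$ on a given set of directions

To build counterexamples we separate the choice of $\Omega$ from the choice of $\mu$. If $\mu=e_1\kappa$ with a scalar measure $\kappa$ whose spectrum lies in a cone where $\Omega=\mathbb Ce_1$, then $\mu\in\mathfrak{BV}_\Omega$. The next lemma says that we may prescribe this cone, and it computes $a(\Omega)$.

**Lemma 5.** Let $Z\subsetneq S$ be closed with $Z=-Z$. There is a smooth non-constant $\Omega:S\to G(d,1)$ with $\Omega=\mathbb Ce_1$ on $Z$ such that, for each subspace $L\neq0$ of $\mathbb R^d$,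
$$\bigcap_{\xi\in S\cap L}\Omega(\xi)\ne\{0\}\iff S\cap L\subset Z.$$
Consequently $a(\Omega)$ is the largest dimension of a subspace $L$ with $S\cap L\subset Z$.

*Proof.* By Whitney's theorem (every closed set is the zero set of a smooth nonnegative function) there is a smooth $g\ge0$ on $S$ with zero set exactly $Z$. Replace $g$ by $g(\xi)+g(-\xi)$: its zero set is $Z\cap(-Z)=Z$, and it is even. With the odd, nowhere vanishing $c(\xi)=(0,\xi_1+i\xi_d,\xi_2,\dots,\xi_{d-1})$ put
$$\Omega(\xi)=\mathbb C\big(e_1+g(\xi)c(\xi)\big).$$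
This is smooth because the spanning vector is smooth and never $0$. The first coordinate of the spanning vector is $1$, so two of these lines coincide if and only if the vectors $gc$ coincide. If $\xi\in S\cap L$ and $g(\xi)>0$, then $g(-\xi)c(-\xi)=-g(\xi)c(\xi)\ne g(\xi)c(\xi)$; the two lines $\Omega(\pm\xi)$ differ and the intersection over $S\cap L$ is $\{0\}$. If $g=0$ on $S\cap L$, then $\Omega=\mathbb Ce_1$ there and the intersection is $\mathbb Ce_1$. Since $Z\ne S$, some $\xi$ has $g(\xi)>0$ and $\Omega(\xi)\neq\Omega(-\xi)$, so $\Omega$ is non-constant.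

Finally, $\Omega$ is $k$-antisymmetric if and only if no $(k+1)$-dimensional $L$ has $S\cap L\subset Z$. Let $n$ be the largest dimension of a subspace $L$ with $S\cap L\subset Z$ (with $n=0$ if only $L=0$ qualifies); $n\le d-1$ as $Z\ne S$. Subspaces of a qualifying subspace qualify, so $\Omega$ is $n$-antisymmetric and is not $k$-antisymmetric for $k<n$. Thus $a(\Omega)=n$. $\square$

The task for $a(\Omega)=1$ is now: find a closed symmetric $Z$ that contains no great circle, and a measure of small dimension whose spectrum has directions in $Z$.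

**Example 6 (flat measures reach $d-k$).** Let $1\le k\le d-1$, let $L$ be a $k$-dimensional subspace, $0<\epsilon<1$, and $Z=\{\xi\in S:|\Pi_{L^\perp}\xi|\le\epsilon\}$. Every $(k+1)$-dimensional subspace meets $L^\perp$ in a unit vector $\xi$, for which $|\Pi_{L^\perp}\xi|=1$. So the $\Omega$ of Lemma 5 has $a(\Omega)=k$. Let $\psi\ge0$ be Schwartz with $\psi(0)>0$ and $\operatorname{supp}\hat\psi\subset\overline B(0,1)$, and let $\kappa=\psi\,\mathcal H^{d-k}|_{L^\perp}$. Then $\hat\kappa(\xi)$ depends only on $\Pi_{L^\perp}\xi$, equals $\int_L\hat\psi(\Pi_{L^\perp}\xi+\ell)\,d\ell$, and so vanishes when $|\Pi_{L^\perp}\xi|>1$. Take $\chi\in C_c^\infty$ with $\chi=1$ on $\overline B(0,1/\epsilon)$ and the Schwartz function $\theta$ with $\hat\theta=\chi\hat\kappa$. The measure $\mu=e_1(\kappa-\theta\,dx)$ has spectrum in $\{|\Pi_{L^\perp}\xi|\le1,\ |\xi|\ge1/\epsilon\}$, whose directions lie in $Z$. So $\mu\in\mathfrak{BV}_\Omega$. It charges the set $L^\perp$, and $|\mu|$ is absolutely continuous with respect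 to $\mathcal H^{d-k}|_{L^\perp}+dx$; so $\dim_H\mu=d-k$ exactly.

A flat measure of dimension $d-k$ fills a whole $k$-plane of frequencies. To have $a(\Omega)=1$ and dimension well below $d-1$, the spectrum must be rich but spread out, so that its directions do not fill any great circle. Lacunary products provide such spectra.

## 5. Riesz products along a sequence of orthogonal frames

In one variable, take a nonnegative trigonometric polynomial $F$ of degree $N$ and mean $1$ that is concentrated within about $1/N$ of the integers, and form $\prod_jF(R^jx)$ with $R\gg N$. A typical $x$ has $R^jx$ within $A/N$ of $\mathbb Z$ for most $j$. So of about $R$ subintervals at each scale only about $AR/N$ matter, and the dimension is about $1-\frac{\log N}{\log R}$. The frequencies are the sums $\sum R^jm_j$ with $|m_j|\le N$. We do this in $\mathbb R^d$ and leave ourselves the freedom to rotate the frame at every scale.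

**Proposition 7.** Let $N\ge1$ be an integer, $R\ge8\sqrt d\,N$, $O_j\in O(d)$ $(j\ge0)$, $0<\rho\le\frac18$, $0<\gamma<1$. Let $\Lambda^*$ be the set of all
$$\lambda=\sum_{j=0}^JR^jO_jm_j,\qquad J\ge0,\ m_j\in\mathbb Z^d,\ |m_j|_\infty\le N,\ m_J\ne0.$$
There are a probability measure $\nu$ on $\mathbb R^d$, a Schwartz function $\psi\ge0$ and a Borel set $E$ with $\hat\nu-\hat\psi=0$ off $\bigcup_{\lambda\in\Lambda^*}\overline B(\lambda,\rho)$, $\nu(E)>0$, and
$$\dim_HE\le s_0:=d\Big(1-\frac{\log N}{\log R}\Big)+d\gamma+\frac{C(d,\gamma)}{\log R}.\tag{2}$$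
If moreover $s_0<d$ and $Z\subsetneq S$ is closed and symmetric and contains $\xi/|\xi|$ for every $\xi\in\bigcup_{\lambda\in\Lambda^*}\overline B(\lambda,\rho)$, then, for the $\Omega$ of Lemma 5, $\mu:=e_1(\nu-\psi\,dx)$ is a nonzero element of $\mathfrak{BV}_\Omega$ with $\dim_H\mu\le s_0$.

**Step 1: separation of frequencies.** We need that different digit sequences give well separated $\lambda$, so that Fourier coefficients can be read off. As $R\ge8$, $\sum_{l<J}R^l\le\frac87R^{J-1}$. If two finite digit sequences $(m_j),(m_j')$ have their top difference at index $J$, the corresponding sums differ by at least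
$$R^J-2\sqrt dN\cdot\tfrac87R^{J-1}\ge R^J\big(1-\tfrac27\big)=\tfrac57R^J\ge\tfrac57>2\rho .$$
In the same way, if $\lambda\in\Lambda^*$ has top index $J$ then $|\lambda|\ge R^J-\sqrt dN\cdot\frac87R^{J-1}\ge\frac67R^J$. So the balls $\overline B(\lambda,\rho)$, $\lambda\in\Lambda^*\cup\{0\}$, are pairwise disjoint, and only finitely many of them meet a given compact set.

**Step 2: a kernel with first coefficient close to $1$.** We need the concentration scale $1/N$. It is governed by $1-\hat{\mathcal J}(1)$. For the Fejér kernel, $1-\frac1{N+1}$ is the first coefficient, and the Chebyshev argument of Step 4 would only give concentration at scale $N^{-1/2}$. So we optimize. Let $a_m=c_N\sin\frac{\pi(m+1)}{N+2}$ for $0\le m\le N$, with $c_N>0$ such that $\sum a_m^2=1$, and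
$$\mathcal J(t)=\Big|\sum_{m=0}^Na_me(mt)\Big|^2\ge0 .$$
Then $\mathcal J$ has degree at most $N$ and $\hat{\mathcal J}(0)=\sum a_m^2=1$. With $\vartheta=\frac\pi{N+2}$, the identity $\sin m\vartheta+\sin(m+2)\vartheta=2\cos\vartheta\,\sin(m+1)\vartheta$, together with $\sin0=\sin(N+2)\vartheta=0$, gives $a_{m-1}+a_{m+1}=2\cos\vartheta\,a_m$ for $0\le m\le N$, where $a_{-1}=a_{N+1}=0$. Multiplying by $a_m$ and summing,
$$\hat{\mathcal J}(\pm1)=\sum_{m<N}a_ma_{m+1}=\cos\tfrac{\pi}{N+2}.$$
Let $F(y)=\prod_{i=1}^d\mathcal J(y_i)$. Then $\hat F(0)=1$, $\hat F(\pm e_i)=\cos\frac{\pi}{N+2}$, and $\hat F(m)=0$ unless $|m|_\infty\le N$. Put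
$$F_j(x)=F(R^jO_j^{-1}x)=\sum_{|m|_\infty\le N}\hat F(m)\,e(\langle R^jO_jm,x\rangle).$$

**Step 3: the limit measure.** Choose a Schwartz $\psi\ge0$ with $\operatorname{supp}\hat\psi\subset\overline B(0,\rho)$ and $\hat\psi(0)=1$; for instance $\psi=|\phi|^2$ with $\hat\phi\in C_c^\infty(B(0,\rho/2))$ and $\|\phi\|_2=1$. Let $\nu_n=\psi\prod_{j<n}F_j\,dx\ge0$. Expanding the product,
$$\hat\nu_n(\xi)=\sum_\lambda c_\lambda\hat\psi(\xi-\lambda),\qquad c_\lambda=\prod_j\hat F(m_j),\quad c_0=1,$$
where $\lambda$ runs over $0$ and the elements of $\Lambda^*$ with top index less than $n$. By Step 1 each $\lambda$ comes from one digit sequence, so $c_\lambda$ is well defined; moreover $\hat\nu_n(0)=1$, and on each compact set $\hat\nu_n$ is eventually constant in $n$. The limit is continuous and equals $1$ at $0$. By Lévy's continuity theorem $\nu_n$ converges weakly to a probability measure $\nu$ with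
$$\hat\nu=\hat\psi+\sum_{\lambda\in\Lambda^*}c_\lambda\hat\psi(\cdot-\lambda),\qquad \hat\nu(\lambda)=c_\lambda\ \ (\lambda\in\Lambda^*).$$
In particular $\hat\nu-\hat\psi=0$ off $\bigcup_{\lambda\in\Lambda^*}\overline B(\lambda,\rho)$.

**Step 4: concentration of $\nu$.** We show that $\nu$-most points are close to the rescaled lattices at most scales. Write $y^{(j)}=R^jO_j^{-1}x$, so $y^{(j)}_i=\langle R^jO_je_i,x\rangle$. Since $\hat\nu(\pm R^jO_je_i)=\cos\frac\pi{N+2}$,
$$\int\sin^2(\pi y_i^{(j)})\,d\nu=\tfrac12\Big(1-\cos\tfrac\pi{N+2}\Big)=\sin^2\tfrac{\pi}{2(N+2)}\le\frac{\pi^2}{4N^2}.$$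
As $\sin^2\pi t\ge4\|t\|^2$, Chebyshev's inequality gives, for $Q_j=\{x:\|y_i^{(j)}\|\le A/N\ \forall i\}$,
$$\nu(Q_j^c)\le d\cdot\frac{N^2}{A^2}\cdot\frac14\cdot\frac{\pi^2}{4N^2}=\frac{d\pi^2}{16A^2}\le\frac d{A^2}.$$
Take $A=2\sqrt{d/\gamma}\ge1$, so $\nu(Q_j^c)\le\gamma/4$. Let $E_n=\{x:\#\{j<n:x\notin Q_j\}\le\gamma n\}$. The expected number of bad $j<n$ is at most $\gamma n/4$, so Markov's inequality gives $\nu(E_n^c)\le\frac14$. Fix $D$ with $\nu(B(0,D))\ge\frac34$ and put $E=\limsup_n\big(E_n\cap B(0,D)\big)$, a Borel set. Then $\nu(E)\ge\limsup_n\nu(E_n\cap B(0,D))\ge\frac12$.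

**Step 5: covering $E$.** A ball of radius $R^{-j}$ is covered by $C_dR^d$ balls of radius $R^{-j-1}$. Its intersection with $Q_j$ is covered by only $C_d(AR/N)^d$ such balls. Indeed, in the coordinate $y^{(j)}$ we have a unit ball intersected with $\{\|y_i\|\le A/N\ \forall i\}$. In each coordinate we have an interval of length $2$. If $A/N<\frac12$, at most $3$ integers are within $A/N$ of it; if $A/N\ge\frac12$, it is covered by $2$ intervals of half-length $A/N$. So the set lies in at most $3^d$ cubes of half-side $A/N$, and each is covered by $\lceil\sqrt d\,AR/N\rceil^d\le(2\sqrt d\,AR/N)^d$ balls of radius $R^{-1}$, because $AR/N\ge1$.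

Let $G\subset\{0,\dots,n-1\}$ with $\#G\ge(1-\gamma)n$. Starting from $C_D$ balls of radius $1$ and descending through the scales, $B(0,D)\cap\bigcap_{j\in G}Q_j$ is covered by at most
$$C_D\,C_d^n\,R^{d(n-\#G)}\Big(\frac{AR}N\Big)^{d\,\#G}\le C_D\,C_d^n\,R^{d\gamma n}\Big(\frac{AR}N\Big)^{dn}$$
balls of radius $R^{-n}$, again because $AR/N\ge1$. There are at most $2^n$ sets $G$, so $E_n\cap B(0,D)$ is covered by
$$C_D\big[2C_dA^dR^{d\gamma}(R/N)^d\big]^n=C_DR^{ns_0}$$
balls of radius $R^{-n}$, where $s_0$ is as in (2) with $C(d,\gamma)=\log(2C_dA^d)$. Since $E\subset\bigcup_{n\ge n_0}(E_n\cap B(0,D))$ for every $n_0$, for $s>s_0$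
$$\mathcal H^s_{2R^{-n_0}}(E)\le\sum_{n\ge n_0}C_DR^{ns_0}(2R^{-n})^s\to0\qquad(n_0\to\infty).$$
So $\mathcal H^s(E)=0$ for all $s>s_0$ and $\dim_HE\le s_0$.

**Step 6: membership in $\mathfrak{BV}_\Omega$.** For the last claim, $\hat\mu=e_1(\hat\nu-\hat\psi)$ vanishes unless $\xi$ is in some $\overline B(\lambda,\rho)$. Then $\xi\ne0$ and $\xi/|\xi|\in Z$, where $\Omega=\mathbb Ce_1$. So $\mu\in\mathfrak{BV}_\Omega$. As $\dim_HE\le s_0<d$, $E$ is Lebesgue null, so $\mu(E)=e_1\nu(E)\neq0$. Hence $\mu\ne0$ and $\dim_H\mu\le\dim_HE\le s_0$. $\square$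

By (2), the dimension is small when $\log N/\log R$ is large, that is, when the spectrum is dense. The opposing requirement is that the directions of the spectrum fill no great circle.

## 6. One fixed frame: the exponent $d/2$ and the proof of Theorem 1

Take all $O_j=I$. A nonzero coordinate of $\lambda\in\Lambda^*$ has size between about $R^J$ and $NR^J$ for some integer $J\ge 0$. So the ratio of two nonzero coordinates lies, up to constants, in one of the windows $R^n[\frac1N,N]$. If $R$ is larger than $N^2$ by a constant factor, there are gaps between the windows, and directions with a coordinate ratio in the gap are free of spectrum. We choose constants so that one gap contains the ratio $6N$, and check that every $2$-plane contains a vector with this ratio.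

Let $O_j=I$, $R=36N^2$, $\rho=\frac1{60N}$, with $N$ large enough that $R\ge8\sqrt dN$. Let
$$U=\Big\{\xi\in S:\ \exists\,p\ne q:\ 4N|\xi_q|<|\xi_p|<11N|\xi_q|,\ \ |\xi_l|<3|\xi_p|\ \ \forall l\Big\},\qquad Z=S\setminus U.$$
$U$ is open and symmetric, so $Z$ is closed and symmetric. The conditions in $U$ are homogeneous, so they can be tested on vectors that are not normalized. The direction of $6Ne_1+e_2$ is in $U$, so $Z\ne S$. And $\pm e_1\in Z$, since a vector in $U$ has two nonzero coordinates.

**Step 1: $Z$ contains no great circle.** Let $\dim L=2$ and let $r_1,\dots,r_d\in\mathbb R^2$ be the rows of a basis matrix of $L$. Choose $p\ne q$ maximizing $|\det(r_p,r_q)|$. Cramer's rule gives $r_l=\alpha_lr_p+\beta_lr_q$ with $\alpha_l=\frac{\det(r_l,r_q)}{\det(r_p,r_q)}$ and $\beta_l=\frac{\det(r_p,r_l)}{\det(r_p,r_q)}$. So $L=\{\xi:\xi_l=\alpha_l\xi_p+\beta_l\xi_q\ \forall l\}$ with $|\alpha_l|,|\beta_l|\le1$. The vector of $L$ with $\xi_q=1$, $\xi_p=6N$ satisfies $|\xi_l|\le6N+1<18N=3|\xi_p|$ for all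 $l$, so its direction is in $U$. Since $\pm e_1\in Z$, Lemma 5 gives $a(\Omega)=1$.

**Step 2: the spectrum points into $Z$.** Let $\lambda\in\Lambda^*$, $\xi\in\overline B(\lambda,\rho)$, and suppose $\xi/|\xi|\in U$ with pair $(p,q)$. If $\lambda_l\ne0$, let $J$ be the top index with $m_{J,l}\neq0$ in $\lambda_l=\sum_jR^jm_{j,l}$. The lower terms add up to at most $\frac87NR^{J-1}\le\frac17R^J$, so $|\lambda_l|\in R^J[\frac67,N+\frac17]$. As $|\xi_l-\lambda_l|\le\rho\le\frac1{60}$,
$$|\xi_l|\in R^J\big[\tfrac58,N+\tfrac38\big]\qquad\text{whenever }\lambda_l\ne0.\tag{3}$$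

First, $\lambda_p\ne0\ne\lambda_q$. Indeed some $\lambda_l\ne0$, so $3|\xi_p|>|\xi_l|\ge\frac58$. Hence $|\xi_p|>\frac5{24}>\rho$ and $|\xi_q|>\frac{|\xi_p|}{11N}>\frac{5}{264N}>\frac1{60N}=\rho$. A coordinate with $\lambda_l=0$ has $|\xi_l|\le\rho$, so neither $\lambda_p$ nor $\lambda_q$ is $0$.

Now (3) applies to both, and for some $n\in\mathbb Z$
$$\frac{|\xi_p|}{|\xi_q|}\in R^n\Big[\frac5{8N+3},\frac{8N+3}5\Big]\subset R^n\Big[\frac1{3N},3N\Big].$$
If $n\le0$ the ratio is at most $3N$. If $n\ge1$ it is at least $\frac R{3N}=12N$. Both contradict $4N<|\xi_p|/|\xi_q|<11N$.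

**Step 3: the dimension.** By Proposition 7, as soon as $s_0<d$, there is $0\ne\mu\in\mathfrak{BV}_\Omega$ with
$$\dim_H\mu\le d\Big(1-\frac{\log N}{2\log N+\log36}\Big)+d\gamma+\frac{C(d,\gamma)}{\log R}.$$
We may assume $\delta<d/2$. Choosing $\gamma$ small and then $N$ large makes the right side at most $\frac d2+\delta<d$. This proves Theorem 1. $\square$

## 7. Rotated frames: the exponent $1$ and the proof of Theorem 2(3)

With a single frame the argument above stops at $R\approx N^2$: in the coordinate plane $\operatorname{span}(e_1,e_2)$ the windows $\frac NR$ and $\frac1N$ for the ratio meet when $R=N^2$, and there is no gap to use. To do better one needs $N$ closer to $R$.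

A count shows what could be hoped for. A frequency with top digit $m_0$ (after rescaling) points near a given $2$-plane $L$ to accuracy about $N/R$ only if $m_0$ lies in an $N/R$-neighborhood of $L$, up to constants. For a plane in general position about $N^2(N/R)^{d-2}=N^dR^{-(d-2)}$ of the digits $|m_0|_\infty\le N$ do this. Each further digit sharpens the accuracy by a factor $R$, so the total length of the directions on $L$ should shrink if $N^dR^{-(d-2)}\ll R$, that is, $R\gg N^{d/(d-1)}$. Then (2) gives dimension close to $d(1-\frac{d-1}d)=1$. But for one fixed frame the coordinate plane is bad: all $(2N+1)^2$ digits in it are on $L$, and this happens at every scale. The remedy is to use frames $O_j$ that change with the scale, so that no plane is bad at many scales at once. Random frames do this, and a union bound over a net of planes handles all planes at the same time.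

Let $d\ge3$; we may assume $0<\delta<1$.

**Step 1: parameters.** Note $\frac d{d-1}<2$ and $d(1-\frac1\beta)=1$ at $\beta=\frac d{d-1}$. Choose $\beta\in(\frac d{d-1},2)$ so close to $\frac d{d-1}$ that
$$d\Big(1-\frac1\beta\Big)<1+\frac\delta3,\qquad \sigma:=\beta(d-1)-d\in(0,1].$$
Put $\gamma=\frac\delta{3d}$ and $R=N^\beta$ with $N$ large. Then $R\ge8\sqrt dN$ and $s_0=d(1-\frac1\beta)+\frac\delta3+\frac{C(d,\gamma)}{\log R}<1+\delta<d$. Let $O_0,\dots,O_{M-1}\in O(d)$ be frames to be chosen, extended $M$-periodically to $j\in\mathbb Z$. Put $\rho=R^{-M}\le\frac18$ and $t_0=3\sqrt dNR^{-M}\le\frac38$.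

**Step 2: the set $Z$.** We look at the $M$ top digits only. For $s\in\mathbb Z/M$ let
$$P_s=\Big\{p=\sum_{i=0}^{M-1}R^{-i}O_{s-i}m_i:\ m_i\in\mathbb Z^d,\ |m_i|_\infty\le N,\ m_0\neq0\Big\},\qquad Z=\Big\{\frac\xi{|\xi|}:\ \xi\in\bigcup_s\bigcup_{p\in P_s}\overline B(p,t_0)\Big\}.$$
Here $|p|\ge1-\sqrt dN\sum_{i\ge1}R^{-i}\ge1-\frac17\ge\frac34>t_0$, so the directions make sense. $Z$ is a finite union of compact sets, hence closed, and $P_s=-P_s$ makes it symmetric.

**Step 3: the spectrum points into $Z$.** Let $\lambda\in\Lambda^*$ have top index $J$ and let $\xi\in\overline B(\lambda,\rho)$. Put $m_j=0$ for $j<0$. Then $R^{-J}\lambda=\sum_{i\ge0}R^{-i}O_{J-i}m_{J-i}$ differs from $\sum_{i<M}R^{-i}O_{J-i}m_{J-i}\in P_{J\bmod M}$ by at most $\sum_{i\ge M}R^{-i}\sqrt dN\le2\sqrt dNR^{-M}$. Also $\rho R^{-J}\le R^{-M}\le\sqrt dNR^{-M}$. So $R^{-J}\xi$ is within $t_0$ of $P_{J\bmod M}$, and $\xi/|\xi|\in Z$.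

**Step 4: the length of $Z$ on a great circle.** Let $L$ be a $2$-plane and $\Pi=\Pi_{L^\perp}$ the orthogonal projection onto $L^\perp$. For $p\in P_s$ the directions of $\overline B(p,t_0)$ form the spherical cap of angular radius $\alpha=\arcsin(t_0/|p|)<\frac\pi2$ about $p/|p|$. A unit vector $u\in L$ at angle $\phi$ from $\Pi_Lp$ lies in the cap only if $\cos\phi\ge\frac{\langle u,p\rangle}{|p|}\ge\cos\alpha$ (the first inequality because $\langle u,p\rangle=|\Pi_Lp|\cos\phi>0$ and $|\Pi_Lp|\le|p|$). So the cap meets $S\cap L$ in a set of length at most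
$$2\arcsin\frac{t_0}{|p|}\le\frac{\pi t_0}{|p|}<5t_0 .$$
It is nonempty only if $\overline B(p,t_0)$ meets $L$, hence only if $|\Pi p|\le t_0$; call such digit tuples relevant. For a relevant tuple and each $0\le i\le M-1$,
$$\Big|\Pi\sum_{l\le i}R^{-l}O_{s-l}m_l\Big|\le t_0+\sum_{l>i}R^{-l}\sqrt dN\le3\sqrt dNR^{-M}+2\sqrt dNR^{-i-1}\le5\sqrt dNR^{-i-1}.$$
Given $m_0,\dots,m_{i-1}$, two admissible values of $m_i$ therefore differ by some $n\in\mathbb Z^d$ with $|n|_\infty\le2N$ and $R^{-i}|\Pi O_{s-i}n|\le10\sqrt dNR^{-i-1}$, that is,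
$$|\Pi O_{s-i}n|\le t:=\frac{10\sqrt dN}R .$$
With
$$c_j(L)=\#\{n\in\mathbb Z^d:\ |n|_\infty\le2N,\ |\Pi_{L^\perp}O_jn|\le t\},$$
there are at most $c_{s-i}(L)$ admissible values of $m_i$. As $i$ runs over $0,\dots,M-1$, $s-i$ runs over all residues mod $M$. So for each $s$ there are at most $\prod_{j=0}^{M-1}c_j(L)$ relevant tuples, and summing over the $M$ values of $s$,
$$\operatorname{length}(Z\cap S\cap L)\le5t_0M\prod_{j=0}^{M-1}c_j(L)=15\sqrt d\,MNR^{-M}\prod_{j=0}^{M-1}c_j(L).\tag{4}$$

We want the right side below $2\pi$ for every $L$. Here the failure of a fixed frame is visible: if all $O_j=I$ and $L=\operatorname{span}(e_1,e_2)$, then $c_j(L)\ge(4N+1)^2$ for all $j$, so (4) is useless if $R<16N^2$.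

**Step 5: one plane, random frames.** Let $O_0,\dots,O_{M-1}$ be independent and Haar distributed in $O(d)$. Let $c_j^*(L)$ be defined as $c_j(L)$ with $2t$ in place of $t$; the slack is for Step 6.

We first compute the law of $|\Pi u|$ for $u$ uniform on $S$. Write $u=X/|X|$ with $X$ standard Gaussian. Then $|\Pi u|^2=\frac{S_1}{S_1+S_2}$ with $S_1,S_2$ independent, $S_1$ of law $\chi^2_{d-2}$ and $S_2$ of law $\chi^2_2$, that is, $P(S_2\ge x)=e^{-x/2}$. For $0<\tau\le1$,
$$P(|\Pi u|\le\tau)=P\big(S_2\ge(\tau^{-2}-1)S_1\big)=\mathbb E\,e^{-(\tau^{-2}-1)S_1/2}=\big(1+\tau^{-2}-1\big)^{-(d-2)/2}=\tau^{d-2}.$$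
For fixed $n\ne0$, $O_jn/|n|$ is uniform on $S$. So, with $\sum_{0<|n|_\infty\le2N}|n|^{-(d-2)}\le C\sum_{r\le2N}r^{d-1}r^{-(d-2)}\le CN^2$ ($C$ depending on $d$),
$$\mathbb E\,c_j^*(L)\le1+\sum_{0<|n|_\infty\le2N}\Big(\frac{2t}{|n|}\Big)^{d-2}\le1+C_dt^{d-2}N^2\le1+C_d'\frac{N^d}{R^{d-2}}\le C_1RN^{-\sigma}.$$
The last inequality holds because $N^dR^{-(d-2)}=R\,N^{d-\beta(d-1)}=RN^{-\sigma}$ and $1\le N^{\beta-\sigma}=RN^{-\sigma}$, as $\sigma\le1<\beta$. We take $N$ so large, depending only on $d$ and $\beta$, that this is at most $RN^{-\sigma/2}$. By independence and Markov's inequality,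
$$P\Big(\prod_jc_j^*(L)>\frac{R^M}{15\sqrt dMN}\Big)\le15\sqrt dMN\cdot R^{-M}\prod_j\mathbb E\,c_j^*(L)\le15\sqrt dMN\cdot N^{-\sigma M/2}.\tag{5}$$

**Step 6: all planes at once.** Let $\delta_0=\frac t{2\sqrt dN}=\frac5R$. If $\|\Pi_L-\Pi_{L'}\|\le\delta_0$, then $\|\Pi_{L^\perp}-\Pi_{L'^\perp}\|\le\delta_0$, and for $|n|_\infty\le2N$, where $|n|\le2\sqrt dN$,
$$|\Pi_{L^\perp}O_jn|\le|\Pi_{L'^\perp}O_jn|+\delta_0|n|\le|\Pi_{L'^\perp}O_jn|+t .$$
Hence $c_j(L')\le c_j^*(L)$. The rank-$2$ orthogonal projections form a bounded subset of $\mathbb R^{d\times d}$, so a maximal $\delta_0$-separated subset is a $\delta_0$-net of cardinality at most $(C_dR)^{d^2}$. By (5) and the union bound, the probability that some plane $L$ of the net violates $\prod_jc_j^*(L)\le\frac{R^M}{15\sqrt dMN}$ is at most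
$$(C_dR)^{d^2}\cdot15\sqrt dMN\cdot N^{-\sigma M/2},$$
which tends to $0$ as $M\to\infty$ with $N,R$ fixed. So for some $M$ there are frames with $\prod_jc_j(L)\le\frac{R^M}{15\sqrt dMN}$ for every $2$-plane $L$. By (4), $\operatorname{length}(Z\cap S\cap L)\le1<2\pi$, and $Z$ contains no great circle.

**Step 7: every value $k$.** We now enlarge $Z$ so that the index becomes exactly $k$. Let $1\le k\le d-1$, $V=\operatorname{span}(e_1,\dots,e_k)$ and $Z_k=Z\cup(S\cap V)$, a closed symmetric set containing $S\cap V$. Suppose $\dim L'=k+1$ and $S\cap L'\subset Z_k$. Pick $u\in L'\setminus V$, then $u'\in L'$ independent of $u$, and put $L=\operatorname{span}(u,u')$. As $u\notin V$, $\dim(L\cap V)\le1$, so $S\cap L$ minus at most two points lies in $Z$. Since $Z$ is closed, $S\cap L\subset Z$, contradicting Step 6. So no such $L'$ exists. In particular $Z_k\ne S$, and the $\Omega$ of Lemma 5 for $Z_k$ has $a(\Omega)=k$. By Step 3 the hypothesis of Proposition 7 holds for $Z_k$, and we get $0\ne\mu\in\mathfrak{BV}_\Omega$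 with $\dim_H\mu\le s_0<1+\delta$. This proves Theorem 2(3). $\square$

## 8. Projections to lines and the F. and M. Riesz theorem: proof of Theorem 2(1)

We return to the lower bound that survives. The averaging argument of Observation 4 is replaced by the theorem of F. and M. Riesz on $\mathbb R$: *a finite complex measure on $\mathbb R$ whose Fourier transform vanishes on $(0,\infty)$ is absolutely continuous.* Let $\Omega$ be continuous and non-constant and $\mu\in\mathfrak{BV}_\Omega$.

**Step 1: reduction to compact sets.** Let $\mathcal H^1(E)=0$; as $\mathcal H^1$ is Borel regular we may take $E$ Borel. By inner regularity, $\mu(E')$ for Borel $E'\subset E$ is a limit of values $\mu(K)$ with $K\subset E'$ compact. So it suffices to show $\mu(K)=0$ for compact $K$ with $\mathcal H^1(K)=0$; then $\mu(E')=0$ for all Borel $E'\subset E$, and $|\mu|(E)=0$. The claim $\dim_H\mu\ge1$ follows, since $|\mu|(E)>0$ forces $\mathcal H^1(E)>0$. Fix such a $K$ and put $\pi_\theta(x)=\langle x,\theta\rangle$, $A_\theta=\pi_\theta^{-1}(\pi_\theta(K))$.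

**Step 2: for a.e. $\theta\in S$, $|\mu|(A_\theta\setminus K)=0$.** This says that the slab set $A_\theta$, which we can handle by projecting, has the same mass as $K$. The set $\{(x,\theta):x\in A_\theta\}$ is closed because $K$ is compact. Fix $x\notin K$. On $K$ the map $y\mapsto\frac{x-y}{|x-y|}$ is Lipschitz, so its image $D_x\subset S$ has $\mathcal H^1(D_x)=0$. Given $\eta>0$, cover $D_x$ by balls $B(u_i,r_i)$ with $u_i\in S$ and $\sum r_i<\eta$. Since $x\in A_\theta$ means $\langle x-y,\theta\rangle=0$ for some $y\in K$,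
$$\{\theta:x\in A_\theta\}=\{\theta:\exists\,u\in D_x,\ \langle u,\theta\rangle=0\}\subset\bigcup_i\{\theta:|\langle u_i,\theta\rangle|\le r_i\}.$$
The $i$-th band has measure at most $C_dr_i$, so the left set has measure at most $C_d\eta$ for every $\eta>0$; it is null. By Fubini, $\int_S|\mu|(A_\theta\setminus K)\,d\theta=\int_{K^c}|\{\theta:x\in A_\theta\}|\,d|\mu|(x)=0$.

**Step 3: for every $\theta$ and every Lebesgue-null Borel $B\subset\mathbb R$, $\mu(\pi_\theta^{-1}B)\in\Omega(\theta)$.** Let $m=(\pi_\theta)_\#\mu$. Then $\hat m(t)=\hat\mu(t\theta)\in\Omega(\theta)$ for $t>0$. If $\ell$ is a linear functional on $\mathbb C^d$ vanishing on $\Omega(\theta)$, the complex measure $\ell\circ m$ has Fourier transform $\ell(\hat m(t))=0$ for $t>0$. By F. and M. Riesz it is absolutely continuous, so $\ell(m(B))=0$. This holds for all such $\ell$, so $m(B)\in\Omega(\theta)$.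

**Step 4: conclusion.** $\pi_\theta(K)$ is compact and, as a Lipschitz image of $K$, Lebesgue null. By Steps 2 and 3, for a.e. $\theta$,
$$\mu(K)=\mu(A_\theta)\in\Omega(\theta).$$
If $\mu(K)\ne0$, then $\Omega(\theta)=\mathbb C\mu(K)$ for a.e. $\theta$, hence for all $\theta$ by continuity, and $\Omega$ would be constant. So $\mu(K)=0$. $\square$

## 9. Absolute continuity when $\Omega(\xi)\cap\Omega(-\xi)=\{0\}$: proof of Theorem 2(2)

Let $\Omega$ be smooth with $a(\Omega)=0$, so $\Omega(\xi)\cap\Omega(-\xi)=\{0\}$ for all $\xi\in S$. Let $Q(\xi)$, $\xi\ne0$, be the orthogonal projection onto $\Omega(\xi/|\xi|)^\perp$. Locally $\Omega=\mathbb Cw$ with a smooth unit vector $w$ and $Q=I-ww^*$; so $Q$ is smooth off $0$ and $0$-homogeneous. The condition $\mu\in\mathfrak{BV}_\Omega$ says $Q\hat\mu=0$ off $0$. For $|v|=1$ the sum $|Q(\xi)v|^2+|Q(-\xi)v|^2$ is zero only if $v\in\Omega(\xi)\cap\Omega(-\xi)$. By compactness there is $c_0>0$ with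
$$|Q(\xi)v|^2+|Q(-\xi)v|^2\ge c_0\qquad(\xi\ne0,\ |v|=1).\tag{6}$$

**The case of constant polar direction.** Suppose $\mu=v\sigma$ with $\sigma\ge0$ and $|v|=1$. Then $\hat\sigma(\xi)Q(\xi)v=0$ for all $\xi\ne0$. By (6), at each $\xi$ either $Q(\xi)v\ne0$ and $\hat\sigma(\xi)=0$, or $Q(-\xi)v\neq0$ and $\hat\sigma(\xi)=\overline{\hat\sigma(-\xi)}=0$. So $\hat\sigma=0$ off $0$, then everywhere by continuity, and $\mu=0$. What makes this work is that $\sigma$ is real, which couples $\xi$ with $-\xi$.

In general the polar direction $f=d\mu/d|\mu|$ varies. The sensible approach is to blow up at a point where $f$ is nearly constant and treat the difference as an error $\tau$ that is small in total variation. Solving for $\sigma$ as above applies operators of order $0$ to $\tau$, and there the plan stalls: such operators map small measures to functions that are small only in weak $L^1$, and weak $L^1$ does not control mass. What gets past this is positivity. We will write $\sigma$, localized, as $G+T$ with $G$ bounded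 in $L^p$, $p>1$, and $T$ small in weak $L^1$. Since $\sigma\ge0$, the negative part of $T$ is at most $|G|$, so it is both small in measure and uniformly integrable; hence $\int T^-$ is small. The signed integral of $T$ against a test function is small by duality. So $\int|T|$ is small on a ball.

Let $\sigma=|\mu|$, $f=d\mu/d\sigma$ (so $|f|=1$ $\sigma$-a.e.), and suppose that $\sigma$ has a nonzero singular part, carried by a Lebesgue-null Borel set $B_0$. We derive a contradiction.

**Step 1: blow-up.** We choose scales where $\sigma$ is singular, $f$ is almost constant, and the growth of $\sigma$ at larger scales is controlled. By Besicovitch's differentiation theorem there is a point $x_0\in B_0$ such that, with $\overline B_r=\overline B(x_0,r)$ and $v=f(x_0)$, $|v|=1$, as $r\to0$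
$$\frac{\sigma(\overline B_r)}{r^d}\to\infty,\qquad\frac1{\sigma(\overline B_r)}\int_{\overline B_r}|f-v|\,d\sigma\to0,\qquad\frac{\sigma(\overline B_r\setminus B_0)}{\sigma(\overline B_r)}\to0.$$
Translating, we take $x_0=0$. For $k\in\mathbb N$ put $r_k=\sup\{r>0:\sigma(\overline B_r)\ge kr^d\}$. The set is nonempty by the first limit, and $r_k\le(\sigma(\mathbb R^d)/k)^{1/d}\to0$. Taking $r\uparrow r_k$ inside the set, $\sigma(\overline B_{r_k})\ge kr_k^d$, while $\sigma(\overline B_s)<ks^d$ for $s>r_k$. So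
$$\sigma(\overline B_s)\le\Big(\frac s{r_k}\Big)^d\sigma(\overline B_{r_k})\qquad(s\ge r_k).$$
Let $\mu_k(A)=\mu(r_kA)/\sigma(\overline B_{r_k})$, $\sigma_k=|\mu_k|$, $B_{0,k}=r_k^{-1}B_0$. Then $\hat\mu_k(\xi)=\hat\mu(\xi/r_k)/\sigma(\overline B_{r_k})$, so $\mu_k\in\mathfrak{BV}_\Omega$. From now on $\overline B_s$ and $B_s$ are balls about $0$, and
$$\sigma_k(\overline B_1)=1,\qquad\sigma_k(\overline B_s)\le s^d\ (s\ge1),\qquad|\mu_k-v\sigma_k|(\overline B_3)\to0,\qquad\sigma_k(\overline B_1\setminus B_{0,k})\to0.\tag{7}$$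
The third relation holds because $|\mu_k-v\sigma_k|(\overline B_3)=\frac1{\sigma(\overline B_{r_k})}\int_{\overline B_{3r_k}}|f-v|\,d\sigma\le\frac{3^d}{\sigma(\overline B_{3r_k})}\int_{\overline B_{3r_k}}|f-v|\,d\sigma$.

**Step 2: localization.** We cut off $\mu_k$ and show that the equation $Q\hat\mu_k=0$ survives up to a term bounded in $L^p$. Fix $\varphi\in C_c^\infty(B_3)$ with $0\le\varphi\le1$ and $\varphi=1$ on $B_2$. Put
$$\nu_k=\varphi\sigma_k\ge0,\qquad\tau_k=\varphi(\mu_k-v\sigma_k),\qquad\text{so}\quad\varphi\mu_k=v\nu_k+\tau_k,\quad\|\tau_k\|\to0,$$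
where $\|\cdot\|$ is the total variation. Let $\chi\in C_c^\infty$ be real and even with $\chi=1$ near $0$, and $Q_h=(1-\chi)Q$. Since $Q$ is smooth and $0$-homogeneous, $|\partial^\alpha Q_h|\le C_\alpha(1+|\xi|)^{-|\alpha|}$. For a symbol $m$ we write $m(D)$ for the operator $u\mapsto\mathcal F^{-1}(m\hat u)$. Put
$$g_k=Q_h(D)(\varphi\mu_k).$$

*Kernels.* For $0<\epsilon\le1$ let $m_\epsilon=Q_h\,\chi(\epsilon\cdot)$ and $\kappa_\epsilon=\mathcal F^{-1}m_\epsilon$, a Schwartz function. A derivative of order $|\alpha|\ge1$ of $\chi(\epsilon\cdot)$ is $O(\epsilon^{|\alpha|})$ and lives where $|\epsilon\xi|\le C$, so it is $O((1+|\xi|)^{-|\alpha|})$. Hence $|\partial^\alpha m_\epsilon|\le C_\alpha(1+|\xi|)^{-|\alpha|}$ uniformly in $\epsilon$. We claim, for every $L$,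
$$|\kappa_\epsilon(x)|\le C_L|x|^{-d}(1+|x|)^{-L}\qquad\text{uniformly in }0<\epsilon\le1.$$
For $|x|\ge1$ this follows from $|x|^n|\kappa_\epsilon(x)|\le C\sum_{|\alpha|=n}\|\partial^\alpha m_\epsilon\|_{L^1}\le C_n$ for $n>d$. For $|x|\le1$ take $h\in C_c^\infty$ with $h=1$ near $0$ and split $m_\epsilon=m_\epsilon h(|x|\cdot)+m_\epsilon(1-h(|x|\cdot))$ for this fixed $x$. The first part contributes at most $C|x|^{-d}$. In the second, $d+1$ integrations by parts give at most $C|x|^{-d-1}\int_{|\xi|\ge c/|x|}|\xi|^{-d-1}d\xi\le C|x|^{-d}$. Moreover $\partial_i^{d+1}m_\epsilon\to\partial_i^{d+1}Q_h$ pointwise, dominated by $C(1+|\xi|)^{-d-1}$, hence in $L^1$; so $x_i^{d+1}\kappa_\epsilon(x)$ converges uniformly as $\epsilon\to0$ for each $i$. Therefore $\kappa_\epsilon\to\kappa$ locally uniformly off $0$, for some $\kappa$ continuous off $0$ that satisfies the same bounds.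

*The commutator.* Since $Q_h\hat\mu_k=0$ everywhere, $\kappa_\epsilon*\mu_k=0$, and
$$\kappa_\epsilon*(\varphi\mu_k)(x)=\kappa_\epsilon*(\varphi\mu_k)(x)-\varphi(x)(\kappa_\epsilon*\mu_k)(x)=\int\kappa_\epsilon(x-y)\big(\varphi(y)-\varphi(x)\big)\,d\mu_k(y).$$
As $|\varphi(y)-\varphi(x)|\le C|x-y|$, the integrand is dominated by $C_L|x-y|^{1-d}(1+|x-y|)^{-L}$. For $L\ge2$ the function $|z|^{1-d}(1+|z|)^{-L}$ is integrable on $\mathbb R^d$, so its convolution with $\sigma_k$ is in $L^1$ and finite a.e. By dominated convergence (at points $x$ that are not atoms of $\mu_k$, that is, at a.e. $x$, and then in $L^1$) the right side converges to the same integral with $\kappa$. The left side converges to $g_k$ in the sense of tempered distributions. So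
$$g_k(x)=\int\kappa(x-y)\big(\varphi(y)-\varphi(x)\big)\,d\mu_k(y)\qquad\text{for a.e. }x.$$

*The $L^p$ bound.* Fix $1<p<\frac d{d-1}$ and $L>d$, $L\ge 2$. We claim $\|g_k\|_{L^p}\le C$ uniformly in $k$.

- For $|x|\le6$ and the part $|y|\le10$: by Minkowski's inequality the $L^p(B_6)$ norm is at most $C\sigma_k(\overline B_{10})\,\big\||z|^{1-d}\big\|_{L^p(B_{16})}\le C$, because $p(d-1)<d$.
- For $|x|\le6$ and the part $|y|>10$: $|x-y|\ge\frac25|y|\ge4$, so the integrand is at most $C|y|^{-L}$, and by (7) $\int_{|y|>10}|y|^{-L}\,d\sigma_k\le\sum_{j\ge0}(10\cdot2^j)^{-L}(10\cdot2^{j+1})^d\le C$.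
- For $|x|>6$: $\varphi(x)=0$, only $|y|\le3$ contributes, and $|x-y|\ge\frac12|x|\ge 3$. So $|g_k(x)|\le C|x|^{-L}\sigma_k(\overline B_3)\le C|x|^{-L}$, which is in $L^p(\{|x|>6\})$.

**Step 3: inversion.** We now solve for $\nu_k$, as in the constant case. Let $b(\xi)=Q(\xi)v$ and $b_h=(1-\chi)b$. From $\varphi\mu_k=v\nu_k+\tau_k$,
$$b_h(D)\nu_k=g_k-Q_h(D)\tau_k .$$
For a symbol $m$ put $\tilde m(\xi)=\overline{m(-\xi)}$; since $\widehat{\bar u}(\xi)=\overline{\hat u(-\xi)}$, we have $\overline{m(D)u}=\tilde m(D)\bar u$. As $\nu_k$ is real,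
$$\tilde b_h(D)\nu_k=\bar g_k-\tilde Q_h(D)\bar\tau_k,\qquad\tilde b_h(\xi)=(1-\chi(\xi))\overline{b(-\xi)}.$$
Put $H(\xi)=|b(\xi)|^2+|b(-\xi)|^2\ge c_0$ by (6), and let $a_1=(1-\chi)\,b(\xi)^*/H$ and $a_2=(1-\chi)\,b(-\xi)^T/H$, row vectors. Then
$$a_1b_h+a_2\tilde b_h=(1-\chi)^2\,\frac{|b(\xi)|^2+|b(-\xi)|^2}{H}=(1-\chi)^2 .$$
With $\omega=1-(1-\chi)^2\in C_c^\infty$, applying $a_1(D)$ and $a_2(D)$ to the two equations, adding, and taking real parts, we get
$$\nu_k=G_k+T_k,\tag{8}$$
$$G_k=\mathrm{Re}\big[a_1(D)g_k+a_2(D)\bar g_k+\omega(D)\nu_k\big],\qquad T_k=-\mathrm{Re}\big[(a_1Q_h)(D)\tau_k+(a_2\tilde Q_h)(D)\bar\tau_k\big].$$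
All symbols here other than $\omega$ are a power of $1-\chi$ times a smooth $0$-homogeneous function, so they satisfy Mikhlin's condition $|\partial^\alpha m|\le C_\alpha|\xi|^{-|\alpha|}$. Mikhlin's theorem says that such $m(D)$ are bounded on $L^p$ for $1<p<\infty$ and of weak type $(1,1)$. Also $\omega(D)\nu_k$ is the convolution of $\nu_k$, of mass at most $3^d$, with a fixed Schwartz function. So $\|G_k\|_{L^p}\le C$.

To have functions instead of measures, let $h_\epsilon\ge0$ be a standard mollifier and write $\nu_k^\epsilon=\nu_k*h_\epsilon$, $G_k^\epsilon=G_k*h_\epsilon$, $T_k^\epsilon=T_k*h_\epsilon$. Then $T_k^\epsilon$ is given by the formula for $T_k$ with $\tau_k*h_\epsilon\in C_c^\infty$, of $L^1$ norm at most $\|\tau_k\|$, in place of $\tau_k$. Uniformly in $\epsilon$ and $k$,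
$$\|G_k^\epsilon\|_{L^p}\le C,\qquad\big|\{|T_k^\epsilon|>\lambda\}\big|\le\frac{C\|\tau_k\|}\lambda\quad(\lambda>0).\tag{9}$$

**Step 4: positivity turns weak smallness into smallness in $L^1$.** Let $\zeta\in C_c^\infty(B_2)$, $0\le\zeta\le1$, $\zeta=1$ on $\overline B_1$. Since $\nu_k^\epsilon\ge0$, (8) gives $T_k^\epsilon\ge-G_k^\epsilon$, so $(T_k^\epsilon)^-\le|G_k^\epsilon|$. Splitting according to $|T_k^\epsilon|\le\lambda$ or $>\lambda$ and using Hölder's inequality and (9),
$$\int\zeta(T_k^\epsilon)^-\le\lambda|B_2|+\int_{\{|T_k^\epsilon|>\lambda\}}|G_k^\epsilon|\le\lambda|B_2|+C\Big(\frac{\|\tau_k\|}\lambda\Big)^{1-1/p}.$$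
With $\lambda=\|\tau_k\|^{1/2}$ this tends to $0$ as $k\to\infty$, uniformly in $\epsilon$ (if $\tau_k=0$ then $T_k=0$ and there is nothing to prove).

Next, for a bounded symbol $m$ we can move $m(D)$ onto $\zeta$: $\int\zeta\,m(D)u\,dx$ equals the pairing of $u$ with the function obtained by applying to $\zeta$ the multiplier $m(-\xi)^T$, and that function is bounded by $\|m\|_\infty\|\hat\zeta\|_{L^1}$. Hence $\big|\int\zeta T_k^\epsilon\big|\le C_\zeta\|\tau_k\|\to0$. Since $|T|=T+2T^-$,
$$\int\zeta|T_k^\epsilon|\le\eta_k,\qquad\eta_k\to0,\quad\text{uniformly in }\epsilon.$$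

**Step 5: the contradiction.** For every open set $O$, (8), (9) and Hölder's inequality give
$$\int_O\zeta\,\nu_k^\epsilon\,dx\le\int\zeta|T_k^\epsilon|+\int_O|G_k^\epsilon|\le\eta_k+C|O|^{1-1/p}.$$
As $\epsilon\to0$, $\nu_k^\epsilon\,dx\to\nu_k$ weakly, and $1_O\zeta$ is nonnegative and lower semicontinuous, so $\int_O\zeta\,d\nu_k\le\eta_k+C|O|^{1-1/p}$. The set $B_{0,k}$ is Lebesgue null; choosing open $O\supset B_{0,k}$ of arbitrarily small measure,
$$\int_{B_{0,k}}\zeta\,d\nu_k\le\eta_k\to0 .$$
But $\zeta=\varphi=1$ on $\overline B_1$, so by (7) $\int_{B_{0,k}}\zeta\,d\nu_k\ge\sigma_k(\overline B_1\cap B_{0,k})\to1$. This is a contradiction, so $\mu$ is absolutely continuous. If $\mu\ne0$, every Borel set with $|\mu|(E)>0$ has positive Lebesgue measure and hence dimension $d$; so $\dim_H\mu=d$. This proves Theorem 2(2). $\square$
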